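# A bilinear square function over disjoint intervals, and why it has no $L^p$ bounds

## Short frequency intervals and functions on $[0,1]$

Throughout, $\widehat f(\xi)=\int_{\mathbb R}f(x)e^{-ix\xi}\,dx$ for $f\in\mathbf S(\mathbb R)$, the Schwartz class. With this normalization $f(x)=\frac1{2\pi}\int\widehat f(\xi)e^{ix\xi}d\xi$ and $\int|\widehat f|^2=2\pi\int|f|^2$. For $0<r\le\infty$, $\|\cdot\|_r$ is the $L^r(\mathbb R)$ norm, only a quasi-norm when $r<1$.

**Definition.** For an interval $[a,b]$ and $f,g\in\mathbf S(\mathbb R)$, the bilinear frequency projection is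
$$\pi_{[a,b]}(f,g)(x)=\int_{\mathbb R^2}e^{ix(\xi_1+\xi_2)}\,\widehat f(\xi_1)\,\widehat g(\xi_2)\,\mathbf 1_{[a,b]}(\xi_2-\xi_1)\,d\xi_1\,d\xi_2 .$$
For a family $\mathcal F$ of intervals with disjoint interiors, put
$$S_{\mathcal F}(f,g)=\Big(\sum_{I\in\mathcal F}|\pi_I(f,g)|^2\Big)^{1/2}.$$

So $\pi_{[a,b]}$ keeps the part of the product $fg$ in which the frequency of $g$ minus the frequency of $f$ lies in $[a,b]$. For example, let $\widehat f$ be supported in $[0,1]$ and $\widehat g$ in $[10,11]$. Then $\xi_2-\xi_1\in[9,11]$ always, so $\pi_{[9,11]}(f,g)=4\pi^2fg$ by Fourier inversion, and $\pi_I(f,g)=0$ if $I$ has no interior point in common with $[9,11]$.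

The first thing to do is to rewrite $\pi_I$ for fixed $x$. Put
$$\Phi_x(y)=f(x-y)\,g(x+y).$$
Fourier inversion for $f$ and $g$ gives
$$\Phi_x(y)=\frac1{4\pi^2}\int\!\!\int\widehat f(\xi_1)\widehat g(\xi_2)e^{ix(\xi_1+\xi_2)}e^{iy(\xi_2-\xi_1)}d\xi_1d\xi_2=\frac1{4\pi^2}\int e^{iy\eta}m_x(\eta)\,d\eta,$$
where we substituted $\xi_1=\xi$, $\xi_2=\xi+\eta$ and set $m_x(\eta)=\int\widehat f(\xi)\widehat g(\xi+\eta)e^{ix(2\xi+\eta)}d\xi$. Comparing with $\Phi_x(y)=\frac1{2\pi}\int e^{iy\eta}\widehat{\Phi_x}(\eta)d\eta$, we read off $\widehat{\Phi_x}=m_x/2\pi$. The same substitution in the definition gives $\pi_{[a,b]}(f,g)(x)=\int_a^bm_x$. Since $\int_a^be^{-iy\eta}d\eta=\frac{e^{-iay}-e^{-iby}}{iy}$, we conclude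
$$\pi_{[a,b]}(f,g)(x)=2\pi\int_a^b\widehat{\Phi_x}(\eta)\,d\eta=2\pi\int\Phi_x(y)\,\frac{e^{-iay}-e^{-iby}}{iy}\,dy. \tag{1}$$

So for fixed $x$ there is one function of one variable, $\Phi_x$, and $\pi_I(f,g)(x)$ is the integral of its Fourier transform over $I$. This is an integral, and not the $L^2$ norm of a piece. Everything below comes from that difference.

**Easy case.** Let $p,q\ge2$, $0<r<\infty$, $\frac1r=\frac1p+\frac1q$. Let $f,g$ be Schwartz functions supported in $[0,1]$, and let $\mathcal F$ be any family of intervals with disjoint interiors and lengths at most $L$. Then $\|S_{\mathcal F}(f,g)\|_r\le(8\pi^3L)^{1/2}\|f\|_p\|g\|_q$.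

*Proof.* By (1), Cauchy–Schwarz on each interval, disjointness, and Plancherel,
$$S_{\mathcal F}(f,g)(x)^2=4\pi^2\sum_{I\in\mathcal F}\Big|\int_I\widehat{\Phi_x}\Big|^2\le4\pi^2\sum_{I\in\mathcal F}|I|\int_I|\widehat{\Phi_x}|^2\le8\pi^3L\int|\Phi_x(y)|^2dy. \tag{2}$$
If $\Phi_x(y)\ne0$ then $x-y$ and $x+y$ lie in $[0,1]$, so $x\in[0,1]$ and $|y|\le\frac12$. Put $\rho=\max(r,2)$. Jensen's inequality, first in $y\in[-\frac12,\frac12]$ and then in $x\in[0,1]$, gives
$$\int_0^1\Big(\int|\Phi_x|^2dy\Big)^{r/2}dx\le\int_0^1\Big(\int|\Phi_x|^\rho dy\Big)^{r/\rho}dx\le\Big(\int\!\!\int|f(x-y)|^\rho|g(x+y)|^\rho\,dy\,dx\Big)^{r/\rho}.$$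
The change of variables $u=x-y$, $v=x+y$ has Jacobian $2$, so the right side is $(\frac12)^{r/\rho}\|f\|_\rho^r\|g\|_\rho^r$. Now $\frac1r\ge\frac1p$ and $\frac1r\ge\frac1q$, so $p,q\ge r$, hence $p,q\ge\rho$. On $[0,1]$ this means $\|f\|_\rho\le\|f\|_p$ and $\|g\|_\rho\le\|g\|_q$. $\square$

The proof uses disjointness and nothing else about the positions of the intervals. What changes in general? Two things: the functions are no longer confined to a window of length $1$, and the intervals may be arbitrarily long, while the bound carries the factor $\sqrt L$. Is that factor an artifact of Cauchy–Schwarz, or is there something behind it?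

## Arbitrary sequences of disjoint intervals

A **sequence of disjoint intervals** $([a_n,b_n])_{n\in\mathbb Z}$ means real numbers with $a_n<b_n\le a_{n+1}$ for all $n$. Gaps and common endpoints are both allowed: $[n,n+1]$ is such a sequence, and so is $[10n,10n+1]$. The exponents satisfy $1\le p,q\le\infty$, $0<r<\infty$ and $\frac1r=\frac1p+\frac1q$. For which of them is there a constant $c=c(p,q,r)$ such that
$$\Big\|\Big(\sum_{n\in\mathbb Z}\big|\pi_{[a_n,b_n]}(f,g)\big|^2\Big)^{1/2}\Big\|_r\le c\,\|f\|_p\|g\|_q \tag{3}$$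
for all $f,g\in\mathbf S(\mathbb R)$ and all sequences of disjoint intervals? This is posed as an open question in Frederic Bernicot, "Lp estimates for non smooth bilinear Littlewood-Paley square functions on R", arXiv:0811.2854 (2008), which gives partial positive results for special interval sequences.

The answer is that no triple $(p,q,r)$ works. An interval is called *dyadic* if it has the form $[2^ln,2^l(n+1)]$ with $l,n\in\mathbb Z$; thus $[4,6]$ is dyadic and $[3,5]$ is not. Recall also the weak quasi-norm $\|h\|_{r,\infty}=\sup_{\lambda>0}\lambda\,|\{|h|>\lambda\}|^{1/r}$ for $r<\infty$, with $L^{\infty,\infty}=L^\infty$.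

**Theorem 1.** Let $N=2^k\ge32$. There are $f,g\in C_c^\infty(\mathbb R)$ supported in $[0,1]$ with $|f|,|g|\le1$, and a finite family $\mathcal F$ of dyadic intervals with disjoint interiors and lengths in $\{2,4,\dots,2N\}$, such that
$$S_{\mathcal F}(f,g)(x)\ge\sqrt{\log N}\qquad\text{for all }x\in[\tfrac14,\tfrac34].$$
Consequently (3) fails for all $p,q,r$ in the stated range. It fails for all $p,q,r\in(0,\infty]$ with no relation between them, and with $L^{r,\infty}$ in place of $L^r$. There is even one fixed sequence $([a_n,b_n])_{n\in\mathbb Z}$ for which it fails for all these exponents simultaneously.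

The family in Theorem 1 uses about $\log N$ different lengths. A complementary result says how the number of lengths enters for dyadic families.

**Theorem 2.** Let $1\le p,q\le\infty$, $0<r<\infty$, $\frac1r=\frac1p+\frac1q$. Let $C_K$ be the best constant in $\|S_{\mathcal F}(f,g)\|_r\le C_K\|f\|_p\|g\|_q$ over all $f,g\in\mathbf S(\mathbb R)$ and all families $\mathcal F$ of dyadic intervals with disjoint interiors having at most $K$ different lengths. Then for each $K\ge1$, $C_K<\infty$ if and only if $p,q\ge2$. In that case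
$$c\sqrt K\le C_K\le C\,K^{\max(1/2,1/r)},$$
with $c,C>0$ depending only on $p,q$. In particular $C_K\simeq\sqrt K$ if $p,q\ge2$ and $r\ge2$.

Theorem 2 is not used in the proof of Theorem 1. Nothing is claimed about intervals of boundedly many lengths in non-dyadic positions when $p,q\ge2$.

## One length: a weight of bounded mass

For a fixed pair $(f,g)$ nothing can diverge: by (1), $S_{\mathcal F}(f,g)(x)\le\sum_I|\pi_I(f,g)(x)|\le2\pi\int|\widehat{\Phi_x}|<\infty$ for every family. What is in doubt is uniformity, and (2) loses uniformity through Cauchy–Schwarz on long intervals. So let us compute exactly what a lattice of intervals of one length $L$ sees.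

**Lemma 1.** Let $\Psi\in C_c^\infty(\mathbb R)$ be supported in an interval of length at most $2\pi/L$. Then
$$\sum_{n\in\mathbb Z}\Big|\int_{nL}^{(n+1)L}\widehat\Psi\Big|^2=\frac{2\pi}L\int|\Psi(y)|^2\Big|\frac{1-e^{-iLy}}y\Big|^2dy. \tag{4}$$

*Proof.* Integrating $e^{-iy\eta}$ over $\eta\in[nL,(n+1)L]$ we get
$$\int_{nL}^{(n+1)L}\widehat\Psi=\int h(y)e^{-inLy}dy,\qquad h(y)=\Psi(y)\frac{1-e^{-iLy}}{iy}.$$
Let $P=2\pi/L$. Then $e^{-inLy}=e^{-2\pi iny/P}$, and $h$ is supported in one period of length $P$. Parseval's identity for Fourier series says $\sum_n|\int h(y)e^{-2\pi iny/P}dy|^2=P\int|h|^2$. $\square$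

The supporting interval of $\Psi$ need not contain $0$; this matters later. Introduce the weight
$$k_L(y)=\frac1L\Big|\frac{1-e^{-iLy}}y\Big|^2=\frac{4\sin^2(Ly/2)}{Ly^2}.$$
The right side of (4) is $2\pi\int|\Psi|^2k_L$. Two properties:
$$\int k_L(y)\,dy=2\int\frac{\sin^2u}{u^2}\,du=2\pi,\qquad k_L(y)\ge\frac4{\pi^2}L\quad\text{if }L|y|\le1. \tag{5}$$
The first is the substitution $u=Ly/2$. The second follows from $|\sin u|\ge\frac2\pi|u|$ for $|u|\le\frac\pi2$, which gives $|1-e^{-iLy}|=2|\sin(Ly/2)|\ge\frac2\pi L|y|$.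

So for one length there is no loss at all in a simple situation: if $|f|,|g|\le1$ and $\Phi_x$ is supported in an interval of length at most $2\pi/L$, then $S(x)^2=8\pi^3\int|\Phi_x|^2k_L\le16\pi^4$, whatever $L$ is. The factor $\sqrt L$ in (2) was wasteful here: the weight $k_L$ is as large as $L$, but only where $|y|\lesssim1/L$.

Now look at several lengths at once. A length $L$ is good at detecting the part of $\Phi_x$ with $|y|\approx1/L$, and there it contributes weight $\approx L\approx1/|y|$. If each value of $y$ could be looked at with the length best suited to it, the weight would become $1/|y|$. Its mass over $1/N\le|y|\le\frac12$ is $2\log(N/2)$, which is unbounded.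

The obstacle is that the intervals must be disjoint: we may not put the lattices of lengths $2,4,8,\dots$ on top of one another. At each frequency $\eta$ we must decide on one length. This can be reconciled with "length $\approx1/|y|$" only if, for every $x$ simultaneously, the frequency at which a piece of $\Phi_x$ lives tells us its $|y|$. Since $f$ and $g$ are ours to choose, we can try to arrange that: cut $f$ and $g$ into small bumps at positions $j/N$ and $i/N$, and give every bump its own modulation. The piece of $\Phi_x$ coming from bump $j$ of $f$ and bump $i$ of $g$ has $x-y\approx j/N$, $x+y\approx i/N$, hence $2y\approx(i-j)/N$, and this does not depend on $x$. So we want the $y$-frequency of the piece to determine $(i,j)$.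

The modulations have to be chosen with care. With $e^{-iRjx}$ on bump $j$ of $f$ and $e^{iRix}$ on bump $i$ of $g$, the phase $-Rj(x-y)+Ri(x+y)$ has $y$-frequency $R(i+j)$. For given $x$ the pieces present satisfy $2x\in(\frac{i+j}N,\frac{i+j+2}N)$, so $i+j$ lies in an open interval of length $2$ and takes at most two values. All distances $|y|$ then sit at no more than two frequencies, and nothing is separated. Replace $e^{iRix}$ by $e^{iRNix}$: the $y$-frequency becomes $R(Ni+j)$, and writing an integer in base $N$ recovers $(i,j)$.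

## The construction

**Step 1: the functions.** The purpose of this step is to define $f,g$ so that $\Phi_x$ splits into pieces at separate frequencies. Let $N=2^k\ge32$. Fix $\eta_0\in C_c^\infty((0,1))$ with $0\le\eta_0\le1$ and $\eta_0=1$ on $[\frac18,\frac78]$. For $0\le j<N$ let $b_j(x)=\eta_0(Nx-j)$, supported in $(\frac jN,\frac{j+1}N)$. For a large power of two $R$, to be chosen, put
$$f(x)=\sum_{j=0}^{N-1}b_j(x)e^{-iRjx},\qquad g(x)=\sum_{i=0}^{N-1}b_i(x)e^{iRNix}.$$
The $b_j$ have disjoint supports and values in $[0,1]$, so $|f|,|g|\le1$, and both functions are smooth and supported in $[0,1]$. With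
$$\Psi_{ij,x}(y)=b_j(x-y)\,b_i(x+y),\qquad c_{ij}(x)=e^{ixR(Ni-j)},$$
multiplying out gives $\Phi_x(y)=\sum_{i,j}c_{ij}(x)\Psi_{ij,x}(y)e^{iyR(Ni+j)}$, hence
$$\widehat{\Phi_x}(\eta)=\sum_{i,j}c_{ij}(x)\,\widehat{\Psi_{ij,x}}\big(\eta-R(Ni+j)\big),\qquad|c_{ij}(x)|=1. \tag{6}$$
The numbers $Ni+j$ with $0\le i,j<N$ are exactly $0,1,\dots,N^2-1$, each occurring once.

**Step 2: decay of the pieces.** This controls how far each piece leaks away from its frequency $R(Ni+j)$. Each $\Psi_{ij,x}$ is supported in $|y|\le1$, and each of its $y$-derivatives is bounded uniformly in $x,i,j$ by a number depending only on $N$, $\eta_0$ and the order, and not on $R$. From $|\widehat\Psi|\le\int|\Psi|$ and $\eta^2|\widehat\Psi(\eta)|\le\int|\Psi''|$, together with $(1+|\eta|)^2\le2(1+\eta^2)$, we get a constant $A=A_N$ with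
$$|\widehat{\Psi_{ij,x}}(\eta)|\le A(1+|\eta|)^{-2}\qquad\text{for all }x,i,j,\eta. \tag{7}$$

**Step 3: the intervals.** Here we choose for each pair $(i,j)$ the length suited to its $|y|$. Let $m=|i-j|$, and let $L_{ij}$ be the power of two with
$$\frac N{m+1}<L_{ij}\le\frac{2N}{m+1}.$$
Since $1\le m+1\le N$, we have $1<L_{ij}\le2N$, so $L_{ij}\in\{2,4,\dots,2N\}$. Let $W\ge2N$ and $R\ge4W$ be powers of two, to be chosen, and let
$$\mathcal F=\bigcup_{i,j}\big\{R(Ni+j)+[nL_{ij},(n+1)L_{ij}]:\ n\in\mathbb Z,\ -W\le nL_{ij}<W\big\}.$$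
Since $L_{ij}$ is a power of two not exceeding $W$ and $R$, it divides both. Therefore these intervals are dyadic, and those belonging to $(i,j)$ tile the window $R(Ni+j)+[-W,W]$. Centers of different windows are at least $R\ge4W$ apart, so the windows are disjoint, and the intervals of the finite family $\mathcal F$ have disjoint interiors.

To see the bookkeeping, take $N=2$ (the condition $N\ge32$ only serves the final numerical constant). Then $f=b_0+b_1e^{-iRx}$ and $g=b_0+b_1e^{2iRx}$. The pair $(i,j)=(0,0)$ lives at frequency $0$ with $|y|<\frac14$ and gets length $4$. The pair $(0,1)$ lives at frequency $R$ with $y\in(-\frac12,0)$ and gets length $2$. The pair $(1,0)$ lives at frequency $2R$ with $y\in(0,\frac12)$ and gets length $2$. The pair $(1,1)$ lives at frequency $3R$ with $|y|<\frac14$ and gets length $4$. In each case $L_{ij}|y|\le1$.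

## The logarithm

Pretend first that each piece is alone and that its lattice is complete. The corresponding quantity is
$$\Sigma_x=4\pi^2\sum_{i,j}\sum_{n\in\mathbb Z}\Big|\int_{nL_{ij}}^{(n+1)L_{ij}}\widehat{\Psi_{ij,x}}\Big|^2 .$$

**Step 4: each piece is seen with weight $N/(m+1)$.** The purpose is to apply Lemma 1 with the bound (5). On the support of $\Psi_{ij,x}$ we have $x-y\in(\frac jN,\frac{j+1}N)$ and $x+y\in(\frac iN,\frac{i+1}N)$. Subtracting,
$$|2Ny-(i-j)|<1. \tag{8}$$
So $|y|\le\frac{m+1}{2N}$, and $L_{ij}|y|\le1$. Moreover, since $x-y\in(\frac jN,\frac{j+1}N)$, the support in $y$ lies in an interval of length $\frac1N\le\frac{2\pi}{L_{ij}}$, because $L_{ij}\le2N$. Lemma 1 and (5) give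
$$4\pi^2\sum_{n\in\mathbb Z}\Big|\int_{nL_{ij}}^{(n+1)L_{ij}}\widehat{\Psi_{ij,x}}\Big|^2\ge4\pi^2\cdot2\pi\cdot\frac{4L_{ij}}{\pi^2}\int|\Psi_{ij,x}|^2=32\pi L_{ij}\int|\Psi_{ij,x}|^2\ge\frac{32\pi N}{m+1}\int|\Psi_{ij,x}(y)|^2dy.$$

**Step 5: summing the pieces.** The purpose is to turn $N/(m+1)$ into the weight $1/|y|$. By (8), $m+1\le2N|y|+2$ on the support of $\Psi_{ij,x}$. Sum over $i,j$ and keep only $y\in[0,\frac14]$:
$$\Sigma_x\ge32\pi\int_0^{1/4}\frac N{2Ny+2}\sum_{i,j}|\Psi_{ij,x}(y)|^2dy .$$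
Let $x\in[\frac14,\frac34]$. For $y\in[0,\frac14]$ both $x-y$ and $x+y$ lie in $[0,1]$. Also
$$\sum_{i,j}|\Psi_{ij,x}(y)|^2=\Big(\sum_jb_j(x-y)^2\Big)\Big(\sum_ib_i(x+y)^2\Big).$$
If $N(x-y)$ lies in $[\frac18,\frac78]$ modulo $1$, then $j=\lfloor N(x-y)\rfloor$ is one of $0,\dots,N-1$ and $b_j(x-y)=1$, so the first factor is $1$. The same holds for the second factor and $N(x+y)$. In an interval $[\frac lN,\frac{l+1}N]$ of values of $y$, each of the two conditions fails on a set of measure $\frac1{4N}$, so both hold on a set of measure at least $\frac1N-\frac2{4N}=\frac1{2N}$. On that interval $2Ny+2\le2(l+1)+2$. Since $N/4$ is an integer,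
$$\Sigma_x\ge32\pi\sum_{l=0}^{N/4-1}\frac1{2N}\cdot\frac N{2(l+1)+2}=8\pi\sum_{l=0}^{N/4-1}\frac1{l+2}\ge8\pi\int_2^{N/4+2}\frac{dt}t=8\pi\log\Big(1+\frac N8\Big). \tag{9}$$

## Choosing $W$ and $R$

Two idealizations must be paid for: the lattices are truncated to windows, and the pieces are not alone. We choose $W$ depending on $N$ and $A$, and then $R$ depending on $N,A,W$. This order is legitimate because $A$ does not depend on $R$ or $W$.

**Step 6: truncation.** The purpose is to show that intervals outside $[-W,W]$ contribute at most $1$ to $\Sigma_x$. Since $L_{ij}$ divides $W$, an interval $[nL_{ij},(n+1)L_{ij}]$ not counted in $\mathcal F$ lies in $\{|\eta|\ge W\}$. By $|\int_I\widehat\Psi|^2\le|I|\int_I|\widehat\Psi|^2$, $|I|\le2N$ and (7), these intervals contribute to $\Sigma_x$ at most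
$$N^2\cdot4\pi^2\cdot2N\int_{|\eta|>W}A^2|\eta|^{-4}d\eta=\tfrac{16}3\pi^2N^3A^2W^{-3}\le8\pi^2N^3A^2W^{-3}.$$
Fix the power of two $W\ge2N$ so large that this is at most $1$.

**Step 7: cross terms.** The purpose is to show that the other pieces barely disturb the window of $(i,j)$. On that window write, by (6),
$$\widehat{\Phi_x}(\eta)=c_{ij}(x)\widehat{\Psi_{ij,x}}(\eta-R(Ni+j))+E_x(\eta).$$
For $(i',j')\ne(i,j)$ and $\eta$ in the window, $|\eta-R(Ni'+j')|\ge R-W\ge\frac R2$. There are at most $N^2$ such pairs, so (7) gives $|E_x|\le N^2A(R/2)^{-2}=4N^2AR^{-2}$. In one window $\sum|I|^2\le2N\cdot2W$, and there are $N^2$ windows, so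
$$4\pi^2\sum_{I\in\mathcal F}\Big|\int_IE_x\Big|^2\le N^2\cdot4\pi^2\cdot2N\cdot2W\cdot(4N^2AR^{-2})^2 .$$
Choose the power of two $R\ge4W$ so large that this is at most $1$.

**Step 8: conclusion of the estimate.** By (1), $S_{\mathcal F}(f,g)(x)$ is the $\ell^2(\mathcal F)$ norm of $I\mapsto2\pi\int_I\widehat{\Phi_x}$. The triangle inequality in $\ell^2(\mathcal F)$ separates the main part, whose square is at least $\Sigma_x-1$ by Step 6 (the unimodular $c_{ij}(x)$ is irrelevant, since each interval belongs to one pair), from the cross terms, of norm at most $1$ by Step 7. With $\sqrt{(\Sigma_x-1)_+}\ge\sqrt{\Sigma_x}-1$ and (9), for all $x\in[\frac14,\frac34]$,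
$$S_{\mathcal F}(f,g)(x)\ge\sqrt{(\Sigma_x-1)_+}-1\ge\sqrt{8\pi\log(1+N/8)}-2 .$$
For $N=2^k$ with $k\ge5$ we have $\log(1+\frac N8)\ge\log N-3\log2\ge\frac25\log N$, because $k-3\ge\frac25k$. Since $\sqrt{8\pi\cdot\frac25}\ge3.1$, the right side is at least $3.1\sqrt{\log N}-2$. Finally $\sqrt{\log N}\ge\sqrt{\log32}>1.8$, so $2.1\sqrt{\log N}\ge2$, and $3.1\sqrt{\log N}-2\ge\sqrt{\log N}$. This is the displayed estimate of Theorem 1.

## Failure for all exponents, and one sequence that does it all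

**Step 9: no constant exists.** We pass from the pointwise bound to norms. A finite family of intervals with disjoint interiors, listed in increasing order, becomes a sequence $([a_n,b_n])_{n\in\mathbb Z}$ of disjoint intervals after adding unit intervals on the far left and the far right. This only increases the square function. Since $|f|,|g|\le1$ are supported in $[0,1]$, $\|f\|_p,\|g\|_q\le1$ for all $p,q\in(0,\infty]$. On the other hand, $S_{\mathcal F}(f,g)\ge\sqrt{\log N}$ on a set of measure $\frac12$, so its $L^r$ and $L^{r,\infty}$ quasi-norms are at least $2^{-1/r}\sqrt{\log N}$ for every $r\in(0,\infty]$ (for the weak one, take $\lambda\uparrow\sqrt{\log N}$). Letting $N\to\infty$, no constant can exist, for any exponents.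

**Step 10: one fixed sequence.** The purpose is to place the families for all $N$ side by side. Modulating $g$ translates frequency intervals: since $\widehat{e^{iM\cdot}g}(\xi)=\widehat g(\xi-M)$, replacing $\xi_2$ by $\xi_2+M$ in the definition gives
$$\pi_{I+M}(f,e^{iM\cdot}g)(x)=e^{iMx}\pi_I(f,g)(x).$$
For $N=32,64,128,\dots$ let $f_N,g_N,\mathcal F_N$ be as constructed. Choose $M_N$ so that the translated families $\mathcal F_N+M_N$ lie in $(0,\infty)$, each to the right of the preceding one. Add the intervals $[-n-1,-n]$, $n\ge0$. All lengths are at least $1$ and each $\mathcal F_N$ is finite, so the result, in increasing order, is one sequence indexed by $\mathbb Z$. For the pair $f_N$, $e^{iM_N\cdot}g_N$, whose norms are at most $1$, its square function is at least $\sqrt{\log N}$ on $[\frac14,\frac34]$, for every $N$. So this one sequence violates every estimate. This proves Theorem 1. $\blacksquare$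

The set of admissible triples $(p,q,r)$ in (3) is therefore empty.

## Dyadic families: reduction to one lattice, and the two lower bounds

We turn to Theorem 2, with $\frac1r=\frac1p+\frac1q$ and $r<\infty$ again.

**Step 11: all lattices have the same constant.** This reduces $K=1$ to a convenient $L$. For $\lambda>0$ let $f_\lambda=f(\lambda\cdot)$, $g_\lambda=g(\lambda\cdot)$. Substituting $y\to y/\lambda$ in (1), where $dy/y$ is invariant, gives $\pi_{\lambda I}(f_\lambda,g_\lambda)(x)=\pi_I(f,g)(\lambda x)$. Since $\frac1r=\frac1p+\frac1q$, both sides of the inequality scale alike, and the best constant for the lattice $\{L[n,n+1]:n\in\mathbb Z\}$ does not depend on $L>0$. Call it $C_*$. A family of dyadic intervals of one length is part of one such lattice, and the lattice with $L=2^l$ is itself such a family, so $C_1=C_*$.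

Take $L=2\pi$. Now $\Phi_x$ need not fit into one period, and we periodize. By (1),
$$\pi_{[2\pi n,2\pi(n+1)]}(f,g)(x)=2\pi\int h_x(y)e^{-2\pi iny}dy,\qquad h_x(y)=\Phi_x(y)\frac{1-e^{-2\pi iy}}{iy},$$
and $h_x$ is a Schwartz function. The integral is the $n$-th Fourier coefficient of $\sum_kh_x(y+k)$, and $e^{-2\pi i(y+k)}=e^{-2\pi iy}$. Parseval gives
$$S(x)^2:=\sum_n|\pi_{[2\pi n,2\pi(n+1)]}(f,g)(x)|^2=4\pi^2\int_0^1\Big|\sum_{k\in\mathbb Z}\Phi_x(y+k)\frac{1-e^{-2\pi iy}}{y+k}\Big|^2dy. \tag{10}$$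

**Step 12: necessity of $p,q\ge2$.** We test on a narrow $f$. Let $0\ne\varphi\in C_c^\infty((0,1))$, $0<\delta<\frac14$, $f=\varphi(\cdot/\delta)$, and let $g\in C_c^\infty$ with $g=1$ on $[0,2]$. For $x\in[\frac14,\frac12]$, $\Phi_x$ is supported in $(x-\delta,x)\subset(0,\frac12)$. There $g(x+y)=1$ and $|1-e^{-2\pi iy}|/y=2\sin(\pi y)/y\ge4$. Only $k=0$ contributes in (10), so
$$S(x)^2\ge4\pi^2\cdot16\int|\varphi((x-y)/\delta)|^2dy=64\pi^2\delta\|\varphi\|_2^2 .$$
Thus $\|S\|_r\ge c\,\delta^{1/2}$ with $c>0$, while $\|f\|_p\|g\|_q=c'\delta^{1/p}$. If $C_*<\infty$, then letting $\delta\to0$ forces $\frac12\ge\frac1p$, that is, $p\ge2$. Since $\pi_{[a,b]}(f,g)=\pi_{[-b,-a]}(g,f)$ and the lattice is symmetric, also $q\ge2$. As $C_K\ge C_1=C_*$, finiteness of $C_K$ for any $K$ requires $p,q\ge2$. The example also shows $C_1>0$.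

**Step 13: the lower bound $c\sqrt K$.** This is read off from Theorem 1. For $K\ge6$ take $N=2^{K-1}\ge32$. The lengths lie in $\{2,4,\dots,2^K\}$, so there are at most $K$ of them, and $C_K\ge2^{-1/r}\sqrt{\log N}=2^{-1/r}\sqrt{(K-1)\log2}$. For $K\le5$ use $C_K\ge C_1>0$. Together, $C_K\ge c\sqrt K$.

## The upper bound for one lattice

Let $p,q\ge2$, so $1\le r<\infty$. We must show $C_*<\infty$. The natural attempt is to use (10) with the triangle inequality over $k$. For $y\in(0,1)$ we have $|\frac{1-e^{-2\pi iy}}{y+k}|\le\frac C{1+|k|}$, so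
$$S(x)\le C\sum_k\frac1{1+|k|}\Big(\int_k^{k+1}|\Phi_x(y)|^2dy\Big)^{1/2}.$$
Each term is bounded in $L^r(dx)$ by $C\|f\|_p\|g\|_q$ uniformly in $k$ (Step 16 below), exactly as in the easy case. But $\sum_k\frac1{1+|k|}=\infty$. The attempt breaks at this sum, and only there: with $\frac1{1+k^2}$ it would succeed. So we must use the sign of the kernel $\frac1k$, which is a bilinear Hilbert transform on the integers. The input is the Lacey–Thiele theorem (On Calderón's conjecture, Ann. of Math. 149 (1999)), which we quote: the operator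
$$H(f,g)(x)=\mathrm{p.v.}\!\int f(x-y)g(x+y)\frac{dy}y$$
satisfies $\|H(f,g)\|_r\le C\|f\|_p\|g\|_q$ for $f,g\in\mathbf S(\mathbb R)$, $1<p,q\le\infty$, $\frac23<r<\infty$, $\frac1r=\frac1p+\frac1q$.

**Step 14: a discrete version.** We transfer this bound to sequences. For rapidly decreasing $a,b$ on $\mathbb Z$ let
$$D(a,b)(m)=\sum_{k\ne0}\frac{a(m-k)b(m+k)}k .$$
The claim is
$$\|D(a,b)\|_{\ell^r}\le C\|a\|_{\ell^p}\|b\|_{\ell^q}. \tag{11}$$
We may take $a,b$ finitely supported: truncating both to $|n|\le M$ does not increase their norms, $D$ of the truncations converges to $D(a,b)$ at each $m$ by dominated convergence, and Fatou's lemma finishes.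

Let $0\le\theta\in C_c^\infty((0,\frac14))$, $\theta\not\equiv0$, $F=\sum_na(n)\theta(\cdot-n)$, $G=\sum_nb(n)\theta(\cdot-n)$. Let $x=m+s$ with $m\in\mathbb Z$, $s\in(0,\frac14)$. Suppose $x-y\in n_1+(0,\frac14)$ and $x+y\in n_2+(0,\frac14)$. Adding, $2m+2s\in n_1+n_2+(0,\frac12)$, and $2s\in(0,\frac12)$, so the integer $2m-n_1-n_2$ lies in $(-\frac12,\frac12)$ and is $0$. Hence $n_1=m-k$, $n_2=m+k$ for some $k\in\mathbb Z$. Writing $y=k+t$ we have $x-y=n_1+(s-t)$ and $x+y=n_2+(s+t)$, with $s-t\in(0,\frac14)$, so $|t|<\frac14$. Therefore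
$$H(F,G)(m+s)=\sum_ka(m-k)b(m+k)\ \mathrm{p.v.}\!\int\theta(s-t)\theta(s+t)\frac{dt}{k+t}.$$
The term $k=0$ vanishes, because $t\mapsto\theta(s-t)\theta(s+t)$ is even. For $k\ne0$ and $|t|<\frac14$ we have $|k+t|\ge\frac34|k|$, so $|\frac1{k+t}-\frac1k|=\frac{|t|}{|k||k+t|}\le\frac1{3k^2}$, and the integral equals $\frac{w(s)}k+O(k^{-2})$ uniformly in $s$, with $w(s)=\int\theta(s-t)\theta(s+t)dt$. The function $w\ge0$ is continuous and vanishes outside $(0,\frac14)$, since $s$ is the average of $s-t$ and $s+t$. Moreover $\int w=\frac12(\int\theta)^2>0$, so $w$ is not identically $0$ on $(0,\frac14)$. Thus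
$$w(s)D(a,b)(m)=H(F,G)(m+s)+O\Big(\sum_{k\ne0}k^{-2}|a(m-k)b(m+k)|\Big).$$
Take norms in $L^r(ds)$ on $(0,\frac14)$ and $\ell^r(m)$. Since $r\ge1$, the triangle inequality and then Hölder give
$$\|w\|_r\|D(a,b)\|_{\ell^r}\le\|H(F,G)\|_r+C\sum_{k\ne0}k^{-2}\|a(\cdot-k)b(\cdot+k)\|_{\ell^r}\le C\|a\|_{\ell^p}\|b\|_{\ell^q},$$
where we used the Lacey–Thiele theorem and $\|F\|_p=\|\theta\|_p\|a\|_{\ell^p}$, $\|G\|_q=\|\theta\|_q\|b\|_{\ell^q}$ (disjoint supports).

**Step 15: splitting the kernel.** We separate the part that needs cancellation. For $y\in(0,1)$ and $k\in\mathbb Z$,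
$$\Big|\frac{1-e^{-2\pi iy}}{y+k}-\mathbf 1_{k\ne0}\frac{1-e^{-2\pi iy}}k\Big|\le\frac C{1+k^2}.$$
Indeed $|1-e^{-2\pi iy}|\le2$, and $|\frac1{y+k}-\frac1k|=\frac y{|k||y+k|}$. For $k\ge1$ the latter is at most $\frac1{k^2}$; for $k\le-2$ we have $|y+k|\ge|k|-1\ge\frac{|k|}2$, so it is at most $\frac2{k^2}$. For $k=0$ and $k=-1$ use $|1-e^{-2\pi iy}|=2\sin\pi y\le2\pi\min(y,1-y)$, which bounds the first fraction by $2\pi$; the second one is at most $2$. By (10), $|1-e^{-2\pi iy}|\le2$ and Minkowski in $L^2(0,1)$,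
$$S(x)\le C\Big(\int_0^1\Big|\sum_{k\ne0}\frac{\Phi_x(y+k)}k\Big|^2dy\Big)^{1/2}+C\sum_k\frac1{1+k^2}\Big(\int_k^{k+1}|\Phi_x(y)|^2dy\Big)^{1/2}=:C\,\mathrm I(x)+C\,\mathrm{II}(x).$$

**Step 16: the term $\mathrm{II}$.** Here absolute values suffice. As $r\ge1$ and $\sum_k\frac1{1+k^2}<\infty$, it is enough to bound $\|(\int_k^{k+1}|\Phi_x|^2dy)^{1/2}\|_{L^r(dx)}$ uniformly in $k$. Since $\Phi_x(y+k)=f(x-k-y)g(x+k+y)$, translating $f$ and $g$ reduces this to $k=0$. Let $\rho=\max(r,2)$, so $p,q\ge\rho$. Jensen, first in $y\in[0,1]$ and then in $x\in[m,m+1]$, gives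
$$\int_m^{m+1}\Big(\int_0^1|\Phi_x|^2dy\Big)^{r/2}dx\le\Big(\int_m^{m+1}\!\!\int_0^1|f(x-y)|^\rho|g(x+y)|^\rho dy\,dx\Big)^{r/\rho}\le\|f\|^r_{L^\rho[m-1,m+1]}\|g\|^r_{L^\rho[m,m+2]},$$
by $u=x-y\in[m-1,m+1]$, $v=x+y\in[m,m+2]$. By Hölder on intervals of length $2$ this is at most $C\|f\|^r_{L^p[m-1,m+1]}\|g\|^r_{L^q[m,m+2]}$. Sum over $m$ by Hölder with $\frac rp+\frac rq=1$. Every point lies in at most two of the intervals up to endpoints, so $\|\mathrm{II}\|_r\le C\|f\|_p\|g\|_q$.

**Step 17: rewriting $\mathrm I$ through $D$.** Write $x=m+s$, $m\in\mathbb Z$, $s\in[0,1)$, and $f_u(m)=f(m+u)$, $g_v(m)=g(m+v)$. Then $\Phi_x(y+k)=f_{s-y}(m-k)\,g_{s+y}(m+k)$, so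
$$\|\mathrm I\|_r^r=\sum_m\int_0^1\Big(\int_0^1|D(f_{s-y},g_{s+y})(m)|^2dy\Big)^{r/2}ds. \tag{12}$$
The map $(s,y)\mapsto(u,v)=(s-y,s+y)$ takes $[0,1]^2$ into $[-1,1]\times[0,2]$ and has Jacobian $2$. Also
$$\int_{-1}^1\|f_u\|_{\ell^p}^pdu=\int_{-1}^1\sum_m|f(m+u)|^pdu=2\|f\|_p^p\quad(p<\infty),\qquad\|f_u\|_{\ell^\infty}\le\|f\|_\infty, \tag{13}$$
and similarly $\int_0^2\|g_v\|_{\ell^q}^qdv=2\|g\|_q^q$ for $q<\infty$, $\|g_v\|_{\ell^\infty}\le\|g\|_\infty$.

**Step 18: the case $r\ge2$.** Jensen moves the power inside. By (12), Jensen in $y$, the change of variables, and (11),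
$$\|\mathrm I\|_r^r\le\int_{-1}^1\!\int_0^2\|D(f_u,g_v)\|_{\ell^r}^rdv\,du\le C\int_{-1}^1\|f_u\|_{\ell^p}^rdu\int_0^2\|g_v\|_{\ell^q}^rdv\le C\|f\|_p^r\|g\|_q^r .$$
The last inequality is Jensen, valid since $p,q\ge r$, together with (13).

**Step 19: the case $1\le r<2$.** Jensen in $y$ now goes the wrong way: the inner exponent $2$ is larger than $r$. The remedy is to treat (12) as a Hilbert-space-valued estimate for $D$ and to randomize. Note $p,q<\infty$, since $q=\infty$ would give $p=r<2$, and likewise for $p=\infty$.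

We recall Khintchine's inequality. For independent signs $\varepsilon_j=\pm1$ of probability $\frac12$ each, and $2\le p<\infty$, $\mathbb E|\sum\varepsilon_jz_j|^p\le C(\sum|z_j|^2)^{p/2}$ for scalars $z_j$. In the other direction, for $1\le r<2$ and vectors $v_l$ in a Hilbert space (finite sums),
$$\Big(\sum_l\|v_l\|^2\Big)^{r/2}\le C\,\mathbb E\Big\|\sum_l\varepsilon_lv_l\Big\|^r. \tag{14}$$
Here is a proof of (14). Let $Z=\|\sum\varepsilon_lv_l\|$ and $\sigma^2=\sum\|v_l\|^2=\mathbb EZ^2$. Then $Z^2=\sigma^2+\sum_{l\ne l'}\varepsilon_l\varepsilon_{l'}\mathrm{Re}\langle v_l,v_{l'}\rangle$, so $\mathbb EZ^4=\sigma^4+2\sum_{l\ne l'}(\mathrm{Re}\langle v_l,v_{l'}\rangle)^2\le3\sigma^4$. With $\frac12=\frac{1-\tau}r+\frac\tau4$, where $0<\tau<1$, Hölder gives $\sigma\le(\mathbb EZ^r)^{(1-\tau)/r}(\mathbb EZ^4)^{\tau/4}\le(\mathbb EZ^r)^{(1-\tau)/r}(3^{1/4}\sigma)^\tau$. If $\sigma=0$ there is nothing to prove; otherwise divide by $\sigma^\tau$.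

Apply (14) twice to scalars $d_{jl}$ with two independent systems of signs. For fixed $\varepsilon'$, the scalar case gives $\mathbb E_\varepsilon|\sum_j\varepsilon_j\sum_l\varepsilon'_ld_{jl}|^r\ge c(\sum_j|\sum_l\varepsilon'_ld_{jl}|^2)^{r/2}$. The right side is $c\|\sum_l\varepsilon'_lv_l\|^r$ with $v_l=(d_{jl})_j$. Hence
$$\Big(\sum_{j,l}|d_{jl}|^2\Big)^{r/2}\le C\,\mathbb E\Big|\sum_{j,l}\varepsilon_j\varepsilon'_ld_{jl}\Big|^r. \tag{15}$$

Now to $\mathrm I$. By (12) and Jensen in $s$ (the power $\frac r2<1$ is concave),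
$$\|\mathrm I\|_r^r\le\sum_m\Big(\int_{-1}^1\!\int_0^2|D(f_u,g_v)(m)|^2dv\,du\Big)^{r/2}.$$
Let $(e_j)$ and $(e'_l)$ be orthonormal bases of $L^2(-1,1)$ and $L^2(0,2)$, and let $a_j(m)=\langle f_\cdot(m),e_j\rangle$, $b_l(m)=\langle g_\cdot(m),e'_l\rangle$. These are rapidly decreasing in $m$, since $|a_j(m)|^2\le\int_{-1}^1|f(m+u)|^2du$, and similarly for $b_l$. The series for $D(f_u,g_v)(m)$ converges absolutely and uniformly in $(u,v)$, so its coefficient with respect to $e_j\otimes e'_l$ is $D(a_j,b_l)(m)$. By Parseval the double integral is $\sum_{j,l}|D(a_j,b_l)(m)|^2$.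

Fix $J$. By (15) with $d_{jl}=D(a_j,b_l)(m)$, summation over $m$, bilinearity of $D$, (11), and independence,
$$\sum_m\Big(\sum_{j,l\le J}|D(a_j,b_l)(m)|^2\Big)^{r/2}\le C\,\mathbb E\Big\|D\Big(\sum_{j\le J}\varepsilon_ja_j,\sum_{l\le J}\varepsilon'_lb_l\Big)\Big\|_{\ell^r}^r\le C\,\mathbb E\Big\|\sum_{j\le J}\varepsilon_ja_j\Big\|_{\ell^p}^r\ \mathbb E\Big\|\sum_{l\le J}\varepsilon'_lb_l\Big\|_{\ell^q}^r .$$
Since $r\le p<\infty$ and $p\ge2$, Jensen and Khintchine give
$$\mathbb E\Big\|\sum_{j\le J}\varepsilon_ja_j\Big\|_{\ell^p}^r\le\Big(\sum_m\mathbb E\Big|\sum_{j\le J}\varepsilon_ja_j(m)\Big|^p\Big)^{r/p}\le C\Big\|\Big(\sum_j|a_j|^2\Big)^{1/2}\Big\|_{\ell^p}^r .$$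
By Parseval and $p\ge2$, $\sum_j|a_j(m)|^2=\int_{-1}^1|f_u(m)|^2du\le C\big(\int_{-1}^1|f_u(m)|^pdu\big)^{2/p}$. Raising to the power $\frac p2$, summing over $m$ and using (13), the last norm is at most $C\|f\|_p^r$. The factor with $b_l$ is treated in the same way, with $q$ in place of $p$. Let $J\to\infty$ (monotone convergence). Hence $\|\mathrm I\|_r\le C\|f\|_p\|g\|_q$.

With Step 16 this gives $C_1=C_*<\infty$ whenever $p,q\ge2$.

## Several lengths

**Step 20: the upper bound for general $K$.** We add up the lengths. Let $p,q\ge2$ and split $\mathcal F=\mathcal F_1\cup\dots\cup\mathcal F_K$ by length. Each $\mathcal F_\kappa$ is part of one lattice $\{L[n,n+1]\}$, so $\|S_{\mathcal F_\kappa}(f,g)\|_r\le C_*\|f\|_p\|g\|_q$, and $S_{\mathcal F}^2=\sum_\kappa S_{\mathcal F_\kappa}^2$.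

If $r\ge2$, the triangle inequality in $L^{r/2}$ gives $\|S_{\mathcal F}\|_r^2=\|\sum_\kappa S_{\mathcal F_\kappa}^2\|_{r/2}\le\sum_\kappa\|S_{\mathcal F_\kappa}\|_r^2$, so $C_K\le C_*K^{1/2}$. If $1\le r<2$, then $S_{\mathcal F}^r=(\sum_\kappa S_{\mathcal F_\kappa}^2)^{r/2}\le\sum_\kappa S_{\mathcal F_\kappa}^r$, so integrating gives $C_K\le C_*K^{1/r}$.

Together with Steps 12 and 13 this proves Theorem 2. $\blacksquare$

For $p,q,r\ge2$ the two bounds match: the loss $\sqrt K$ is sharp, and the family of Theorem 1 attains it up to a constant. For $1\le r<2$ the bounds $c\sqrt K$ and $CK^{1/r}$ differ, and the exact growth of $C_K$ is not determined here.
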